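# Star-free colorings of Kneser graphs

## 1. Ten pairs, three colors, four colors

Take the ten 2-element subsets of $\{1,2,3,4,5\}$ and join two of them when they are disjoint. This is the Petersen graph. Write $12$ for $\{1,2\}$, and so on. Here is a proper coloring with three colors:

$$\text{color }1:\ 12,13,14\qquad \text{color }2:\ 23,24,34\qquad \text{color }3:\ 15,25,35,45 .$$

It is proper because any two pairs of the same color meet: color 1 shares the point 1, color 2 is a triangle, color 3 shares the point 5.

Now use the fact that colors are *numbers*, and demand more: no path with three vertices may be colored with just two consecutive numbers. The coloring above fails, because $23$ and $24$ are both disjoint from $15$, so the path $23,\,15,\,24$ has colors $2,3,2$. There is an easy repair. Rename color 3 as color 4 and leave 3 unused. The only consecutive numbers in use are then $1$ and $2$, and between colors 1 and 2 the only adjacent pairs are $12\!-\!34$, $13\!-\!24$, $14\!-\!23$. They form a matching, so no 3-vertex path has colors in $\{1,2\}$. The numbers $1,\dots,4$ suffice.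

Do the numbers $1,2,3$ suffice after all, with a cleverer choice? Suppose so, and let $F_1,F_2,F_3$ be the color classes. Think of the ten pairs as the edges of $K_5$; each $F_i$ is a set of pairwise intersecting edges. Some $F_i$ has at least four edges, since $10>9$. Pairwise intersecting edges lie in a triangle or in a star, so $F_i$ is a star, and it consists of all four edges through some point $v$. Let $f$ be an edge with color $i\pm1$. It does not contain $v$, so it meets exactly two of the edges of $F_i$ and is disjoint from the other two. These two, with $f$ in the middle, form a forbidden path. Hence the classes next to $F_i$ are empty. If $i=2$, all other classes are empty. If $i\in\{1,3\}$, only one other class is nonempty, and it must contain all six edges of $K_5-v$, two of which are disjoint. Both are impossible, so four numbers are needed.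

Two other families can be done at sight.

* The graph of $k$-subsets of $[2k]$, joined when disjoint, is a perfect matching: each set is joined to its complement only. Two numbers suffice and are needed.
* The graph of 1-subsets of $[n]$ is $K_n$. All vertices get different numbers, and then no 3-vertex path uses only two numbers. So exactly $n$ numbers are needed.

The Petersen graph has chromatic number 3 and needs $4=2\cdot3-2$ numbers; the matching has chromatic number 2 and needs $2=2\cdot 2-2$; but $K_3$ needs $3\ne 2\cdot 3-2$. Is "twice the chromatic number, minus 2" the right value for $k$-subsets of $[n]$ as soon as $k\ge2$?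

## 2. Definitions and statements

**Definition (star-free coloring).** A star-free coloring of a graph $G$ is a proper coloring $c:V(G)\to\mathbb N$ such that no path with three vertices is colored with just two consecutive numbers. The star-free chromatic number $\chi_s(G)$ is the minimum positive integer $t$ for which there is a star-free coloring $c:V(G)\to\{1,2,\dots,t\}$.

The largest available number counts, not how many numbers occur: empty color classes are allowed. The repair in Section 1 used three numbers out of $\{1,2,3,4\}$.

**Definition (Kneser graph).** For $n\ge 2k$, the Kneser graph $\mathrm{KG}(n,k)$ has as vertices all $k$-subsets of $[n]=\{1,\dots,n\}$, with $A$ adjacent to $B$ if and only if $A\cap B=\emptyset$.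

Lovász's theorem says that $\chi(\mathrm{KG}(n,k))=n-2k+2$. The question, from Hossein Hajiabolhassan, "A Generalization of Kneser's Conjecture", arXiv:0906.3427 (2009), is to prove or disprove that $\chi_s(\mathrm{KG}(n,k))=2\chi(\mathrm{KG}(n,k))-2$ for all $n\ge2k\ge4$. The answer is that it is true.

**Theorem 1.** $\chi_s(\mathrm{KG}(n,k))=2\chi(\mathrm{KG}(n,k))-2=2n-4k+2$ for all $n\ge 2k\ge 4$.

The proof for $k\ge3$ gives more, and the natural language for it is the following.

**Definition ($s$-admissible coloring).** Let $s\ge1$. A proper coloring $c:V(G)\to\{1,\dots,t\}$ is $s$-admissible if every vertex $v$ has at most $s$ neighbors of color $c(v)+1$ and at most $s$ neighbors of color $c(v)-1$. Let $\chi^{(s)}(G)$ be the least $t$ for which an $s$-admissible coloring exists.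

In a proper coloring, a path $u,v,w$ that uses just two consecutive numbers has $c(u)\ne c(v)\ne c(w)$, hence $c(u)=c(w)=c(v)\pm1$. So "1-admissible" means exactly "star-free", and $\chi^{(1)}=\chi_s$.

*Example.* Color the Petersen graph by: color 1 for $12,13,14,15$; color 2 for $23,24,25$; color 3 for $34,35,45$. The vertex $12$ has neighbors $34,35,45$, none of color 2. The vertex $13$ has neighbors $24,25,45$, two of them of color 2; the vertices $14$ and $15$ behave in the same way, since permuting $3,4,5$ preserves the coloring. The vertex $23$ has neighbors $14,15,45$: two of color 1, one of color 3; likewise $24,25$. The vertex $34$ has neighbors $12,15,25$: one of color 2; likewise $35,45$. So this coloring is 2-admissible. It is not star-free: the path $24,13,25$ has colors $2,1,2$.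

**Theorem 2.**

(a) If $k\ge3s$ and $n\ge2k$, then $\chi^{(s)}(\mathrm{KG}(n,k))=2n-4k+2$. Equivalently, the bound is attained, and every proper coloring of $\mathrm{KG}(n,k)$ with at most $2n-4k+1$ colors contains, for each $s\le k/3$, a star $K_{1,s+1}$ colored with just two consecutive numbers.

(b) Conversely, if $s\ge k\ge1$ and $n\ge2k+1$, then $\chi^{(s)}(\mathrm{KG}(n,k))\le 2n-4k+1$.

The word "equivalently" in (a) is just the definition: in a proper coloring, the leaves of a star $K_{1,s+1}$ on two consecutive numbers all have the same color, and this color differs by 1 from that of the center $v$. Such a star with center $v$ exists exactly when $v$ has more than $s$ neighbors of color $c(v)+1$, or more than $s$ of color $c(v)-1$.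

**Corollary 3.** For $n\ge 2k\ge2$, $\chi_s(\mathrm{KG}(n,k))=2n-4k+2$ if and only if $k\ge2$ or $n=2$. For fixed $k$, the largest $s$ for which $\chi^{(s)}(\mathrm{KG}(n,k))=2n-4k+2$ holds for all $n\ge2k$ lies between $\lfloor k/3\rfloor$ and $k-1$ (with the convention that it is $0$ if no $s\ge1$ works).

Theorem 1 is assembled from three pieces: an explicit coloring (Section 3), an elementary lower bound for $k=2$ (Section 4), and a topological lower bound for $k\ge3s$, used with $s=1$ (Sections 5 to 8). Section 9 proves Theorem 2(b) and Corollary 3. Throughout, $d:=n-2k$, so the target value is $2d+2$.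

## 3. Leaving out every second number

**Proposition 4.** For all $n\ge2k\ge2$ and $s\ge1$, $\chi^{(s)}(\mathrm{KG}(n,k))\le 2n-4k+2$.

*Proof.* If $A\subseteq[2k]$, use color $1$ when $1\in A$ and color $2$ when $1\notin A$. If $A\not\subseteq[2k]$, let $j=\max A>2k$ and use color $2+2(j-2k)$.

The coloring is proper. Sets of color 1 share the element 1. Sets of color 2 are $k$-subsets of a $(2k-1)$-set, so any two of them meet. Sets of any other color share their maximum $j$.

The numbers in use are $1,2,4,6,\dots,2+2(n-2k)=2n-4k+2$. The only two that are consecutive are $1$ and $2$, and these two classes together induce $\mathrm{KG}(2k,k)$, a perfect matching. So each vertex has at most one neighbor whose color is consecutive to its own, and the coloring is $s$-admissible for every $s\ge1$. $\square$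

For $n=5$, $k=2$ this is the repaired coloring of Section 1.

## 4. Pairs: triangles and stars

**Proposition 5.** $\chi_s(\mathrm{KG}(n,2))\ge 2n-6$ for all $n\ge4$.

The vertices are the edges of $K_n$, adjacent when disjoint, and $2n-6=2n-4k+2$ for $k=2$. We use induction on $n$, with the Section 1 argument as the model: a large color class is a star, and it empties its surroundings.

For $n=4$ the graph has an edge, so at least $2=2\cdot4-6$ colors are needed.

Let $n\ge5$ and suppose there is a star-free coloring with color classes $F_1,\dots,F_t$, where $t=2n-7$ and some classes may be empty. (A coloring with fewer colors is included.) Note $t\ge3$. Each $F_i$ is a set of pairwise intersecting edges, so it is contained in a triangle or in a star.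

**Case 1: some $|F_i|\ge4$.** The purpose here is to remove one point and two colors, so as to apply induction. Since $F_i$ has more than three edges, it is a star with some center $v$ and at least 4 edges. Let $f$ be an edge in $F_{i-1}$ or $F_{i+1}$ with $v\notin f$. It meets at most two edges of $F_i$, namely those ending in the two points of $f$. So it is disjoint from at least two edges of $F_i$, and these with $f$ in the middle form a forbidden path. Hence $F_{i-1}$ and $F_{i+1}$, when they exist, consist of edges through $v$. On $[n]\setminus\{v\}$ the colors $i-1,i,i+1$ are therefore unused.

Restrict the coloring to the edges inside $[n]\setminus\{v\}$.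

* If $i<t$, delete the colors $i,i+1$ and close up: a color $c\le i-1$ stays $c$, and a color $c\ge i+2$ becomes $c-2$. Any two new consecutive numbers come from old consecutive numbers, except for the new pair $i-1,i$, which comes from $i-1$ and $i+2$. The class of $i-1$ is now empty, so this pair causes no forbidden path. (If $i=1$ this pair does not occur.)
* If $i=t$, delete the colors $t-1,t$. No new consecutive pair appears.

The result is a star-free coloring of $\mathrm{KG}(n-1,2)$ with the numbers $1,\dots,2n-9$. But $2n-9<2(n-1)-6$, which contradicts the induction hypothesis.

**Case 2: all $|F_i|\le3$.** Counting edges leaves two values of $n$. We have $\binom n2\le3(2n-7)$, that is, $n^2-13n+42=(n-6)(n-7)\le0$. So $n\in\{6,7\}$. In both cases equality holds ($15=3\cdot5$ and $21=3\cdot7$), so all $|F_i|=3$. Each $F_i$ is then a triangle (type $T$) or a 3-edge star (type $S$). We now find out which types can be neighbors in the order $F_1,\dots,F_t$.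

*(α) If $F_i$ is the triangle $abc$, then each of $F_{i-1},F_{i+1}$ that exists has the form $\{xa,xb,xc\}$ with some $x\notin\{a,b,c\}$.* Let $F'$ be one of these two classes and $f\in F'$. The edge $f$ is not a triangle edge, and it is disjoint from at most one triangle edge, so it meets $\{a,b,c\}$ in exactly one vertex: with no common vertex it would be disjoint from all three triangle edges, and with two it would be one of them. Then $f$ is disjoint from the opposite triangle edge. Each triangle edge is in turn disjoint from at most one member of $F'$. So the three members of $F'$ meet $\{a,b,c\}$ in three distinct vertices. Their other endpoints lie outside $\{a,b,c\}$, and since the members intersect pairwise, these outer endpoints coincide.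

*(β) If $F_i$ and $F_{i+1}$ are both stars, they have the same center.* Let $F_i=\{ya,yb,yc\}$ and suppose $F_{i+1}$ has center $z\ne y$. Only the edge $zy$ at $z$ contains $y$, so at least two edges $zp,zq\in F_{i+1}$ avoid $y$. Each is disjoint from at most one of $ya,yb,yc$, so it meets at least two of them; as it avoids $y$, it contains two of the points $a,b,c$. Hence $zp,zq\subset\{a,b,c\}$ and $\{z,p,q\}=\{a,b,c\}$. Let $zr$ be the third edge, $r\ne p,q$. If $r=y$, then $zr=yz\in F_i$, because $z\in\{a,b,c\}$; this contradicts that the classes are disjoint. If $r\ne y$, the same argument gives $zr\subset\{a,b,c\}$, so $r\in\{p,q\}$, a contradiction.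

Now consider the word of types of $F_1,\dots,F_t$.

* $TT$ does not occur, by (α).
* $TST$ does not occur: by (α), the leaf set of the middle star is the vertex set of both triangles, so the triangles would coincide.
* By (β), a factor $SS$ uses 6 edges at one vertex, and a factor $SSS$ uses 9 edges at one vertex. Vertex degrees in $K_n$ are $n-1\le6$. So $SSS$ does not occur, and $SS$ does not occur if $n=6$.

*$n=6$, $t=5$.* Neither $TT$ nor $SS$ occurs, so the word alternates. An alternating word of length 5 contains $TST$, a contradiction.

*$n=7$, $t=7$.* Since $SSS$ does not occur, the first $T$ is at a position $p\le3$. Position $p+1$ is $S$ (no $TT$), position $p+2$ is $S$ (no $TST$), and position $p+3\le6$ is $T$ (no $SSS$). Continue by the same rules. For $p=1$ the positions $2,\dots,6$ read $SSTSS$. For $p=2$ the positions $3,\dots,7$ read $SSTSS$. For $p=3$ the positions $1,\dots,5$ read $SSTSS$. The first $SS$ uses all six edges at its center $y$, and the second uses all six edges at its center $z$. The classes are disjoint, so $z\ne y$. But then the edge $yz$ lies in both pairs of classes, a contradiction. $\square$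

## 5. Sign vectors, Fan's lemma, and the largest-color labeling

For $k\ge3$ color classes no longer have such a simple shape, and we use a topological tool.

For $x\in\{+,-,0\}^n\setminus\{0\}$ let $x^+,x^-\subseteq[n]$ be the sets of positions of $x$ with $+$ and $-$, and let $|x|=|x^+|+|x^-|$. Write $x\le y$ if $x^+\subseteq y^+$ and $x^-\subseteq y^-$: some zeros of $x$ may be replaced by signs. For example, for $x=(+,-,+,0,0)$ we have $x^+=\{1,3\}$, $x^-=\{2\}$, $|x|=3$, and $x\le(+,-,+,-,0)$.

**Fan's lemma** (K. Fan, Ann. of Math. 56 (1952), applied to the barycentric subdivision of the boundary of the $n$-dimensional cross-polytope). *Let $\lambda:\{+,-,0\}^n\setminus\{0\}\to\{\pm1,\dots,\pm M\}$ satisfy $\lambda(-x)=-\lambda(x)$, and suppose there are no $x\le y$ with $\lambda(x)=-\lambda(y)$. Then there is a chain $x_1<\dots<x_n$ with*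
$$\{\lambda(x_1),\dots,\lambda(x_n)\}=\{+a_1,-a_2,+a_3,\dots,(-1)^{n-1}a_n\}\quad\text{for some }1\le a_1<a_2<\dots<a_n .$$

In such a chain $|x_1|<\dots<|x_n|$ are $n$ integers in $[1,n]$, so $|x_i|=i$.

*Example.* Let $n=2$ and $\lambda(x)=\pm|x|$ with the sign of the first nonzero entry. Two comparable vectors with labels of equal absolute value have equal size, hence are equal, so the hypothesis holds. The chain $(0,+)<(-,+)$ has the labels $+1,-2$.

Now let a proper coloring of $\mathrm{KG}(n,k)$ with colors $1,\dots,t$ be given. For $|x|\ge2k-1$ and $\sigma\in\{+,-\}$, let $C^\sigma(x)$ be the set of colors of $k$-subsets of $x^\sigma$. Three facts will be used constantly.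

* $C^+(x)\cup C^-(x)\ne\emptyset$, since with $|x|\ge 2k-1$ one of the two sides has at least $k$ elements.
* $C^+(x)\cap C^-(x)=\emptyset$: a $k$-subset of $x^+$ and a $k$-subset of $x^-$ are disjoint, hence adjacent, hence differently colored.
* If $x\le y$, then $C^\sigma(x)\subseteq C^\sigma(y)$.

So each color in $C^+(x)\cup C^-(x)$ belongs to exactly one side of $x$. The next lemma turns any symmetric way of selecting a color for each $x$ into alternating colors along a chain.

**Lemma 6.** *For each $x$ with $|x|\ge2k-1$ select a color $c(x)\in C^+(x)\cup C^-(x)$ such that $c(-x)=c(x)$, and let $\sigma(x)$ be the unique sign with $c(x)\in C^{\sigma(x)}(x)$. Then there is a chain $x_{2k-1}<x_{2k}<\dots<x_n$ with $|x_i|=i$ such that the $d+2$ colors $c_i:=c(x_i)$ are distinct and, when they are listed in increasing order, their signs $\sigma_i:=\sigma(x_i)$ alternate.*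

*Proof.* Define $\lambda(x)=\pm|x|$, with the sign of the first nonzero entry of $x$, if $|x|\le2k-2$, and $\lambda(x)=\sigma(x)\,(2k-2+c(x))$ if $|x|\ge2k-1$. Since $C^\sigma(-x)=C^{-\sigma}(x)$, we get $\sigma(-x)=-\sigma(x)$, and so $\lambda(-x)=-\lambda(x)$ in all cases.

Suppose $x\le y$ and $\lambda(x)=-\lambda(y)$. Vectors with $|x|\ge2k-1$ have labels of absolute value at least $2k-1$. So if $|\lambda(x)|\le2k-2$, then $|x|=|\lambda(x)|=|\lambda(y)|=|y|$, hence $x=y$ and $\lambda(x)=-\lambda(x)$, which is impossible. Otherwise $c(x)=c(y)=:c$ and $\sigma(y)=-\sigma(x)$. With $\sigma=\sigma(x)$, this says $c\in C^{\sigma}(x)\subseteq C^\sigma(y)$ and $c\in C^{-\sigma}(y)$, which is impossible because $C^+(y)$ and $C^-(y)$ are disjoint.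

So Fan's lemma applies, with $M=2k-2+t$. In the resulting chain, $x_1,\dots,x_{2k-2}$ have labels of absolute values $1,\dots,2k-2$. The remaining $n-2k+2=d+2$ labels are the $\sigma_i(2k-2+c_i)$. All $n$ absolute values are distinct and the signs alternate in increasing order of absolute value; this remains true for the largest $d+2$ of them. $\square$

The obvious selection is $c(x)=\max\bigl(C^+(x)\cup C^-(x)\bigr)$. Lemma 6 then produces $d+2$ distinct colors, so $t\ge d+2$, which is the lower bound in Lovász's theorem. It is tempting to go on like this. If the $d+2$ colors pairwise differ by at least 2, then $t\ge1+2(d+1)=2d+3$, more than we want. We can even afford one adjacency: if exactly one pair of neighbors in the sorted list differs by 1, then $t\ge2d+2$. So one would like to show that star-freeness allows at most one adjacency.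

Here is where this stops. Suppose $c_i$ and $c_l$ differ by 1, with $i<l$. Their signs are opposite, and all we learn about $x_l$ is that some color on one side is next to some color on the other. Nothing is said about the other colors at $x_l$, and adjacencies can pile up. Concretely, let $n=5$, $k=2$, and give the ten pairs ten different colors (which is certainly star-free):
$$13\mapsto8,\quad 24\mapsto9,\quad 15\mapsto10,\quad 35\mapsto1,\quad\text{the other six pairs}\mapsto2,\dots,7 .$$
Consider the chain
$$(0,0,+,0,0)<(0,-,+,0,0)<(+,-,+,0,0)<(+,-,+,-,0)<(+,-,+,-,+).$$
The first two labels are $+1,-2$. The third vector has $C^+=\{8\}$, $C^-=\emptyset$. The fourth has $C^+=\{8\}$, $C^-=\{9\}$. The fifth has $x^+=\{1,3,5\}$, so $C^+=\{1,8,10\}$, $C^-=\{9\}$. With the largest-color selection the labels are $+1,-2,+(2+8),-(2+9),+(2+10)$, which is exactly an alternating chain as in Fan's lemma. The three selected colors $8,9,10$ have two adjacencies, and their spacing alone does not yield $t\ge 2d+2=4$.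

Look again at the last vector. It also sees the color 1, which has no consecutive color on the other side. Had we selected that color, no adjacency with an earlier label would have arisen there. This suggests the rule: *select a color that cannot be adjacent to anything on the other side, whenever there is one*. An adjacency then means that no such color exists, a far stronger piece of information about $x_l$.

## 6. Good colors, bad colors, and totally bad vectors

From here to the end of Section 8, fix $s\ge1$, $k\ge3s$, $n\ge2k$, and an $s$-admissible coloring of $\mathrm{KG}(n,k)$ with colors $1,\dots,t$. The aim is $t\ge2d+2$.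

**Definition.** Let $|x|\ge2k-1$. A color $c\in C^\sigma(x)$ is *bad in $x$* if $c-1$ or $c+1$ lies in $C^{-\sigma}(x)$, and *good in $x$* otherwise. The vector $x$ is *totally bad* if all colors in $C^+(x)\cup C^-(x)$ are bad in $x$.

If $x\le y$, a color bad in $x$ is bad in $y$, because the sets $C^\sigma$ only grow. Good colors may turn bad as the vector grows.

*Example.* Take the coloring of Proposition 4 for $n=5$, $k=2$: color 1 for $12,13,14$; color 2 for $23,24,34$; color 4 for $15,25,35,45$. For $x=(+,-,+,-,0)$ we have $C^+(x)=\{1\}$, $C^-(x)=\{2\}$, so $x$ is totally bad. For $y=(+,-,+,-,+)$ we have $C^+(y)=\{1,4\}$, $C^-(y)=\{2\}$. The colors 1 and 2 are bad, the color 4 is good, so $y$ is not totally bad although $x\le y$ is.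

The next lemma is the only place where $s$-admissibility and $k\ge3s$ are used. It says that a totally bad vector must see many colors, since each of its colors can be used only $s$ times.

**Lemma 7.** *If $x$ is totally bad, then $|x|=2k+e$ with $e\ge0$, and $|C^+(x)\cup C^-(x)|\ge3e+2$.*

*Proof.* There is some color, and it is bad, so it needs a color on the other side. Hence both sides have at least $k$ elements. Write $|x^+|=k+a$ and $|x^-|=k+b$ with $a,b\ge0$, and $e=a+b$.

Let $c\in C^+(x)$. It is bad, so there is a $k$-set $B\subseteq x^-$ of color $c+1$ or $c-1$. All $k$-subsets of $x^+$ of color $c$ are disjoint from $B$, so they are neighbors of $B$, all of one color consecutive to that of $B$. By $s$-admissibility there are at most $s$ of them. As $x^+$ has $\binom{k+a}{k}$ subsets of size $k$,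
$$|C^+(x)|\ge\frac1s\binom{k+a}{k}.$$

We show $|C^+(x)|\ge3a+1$. For $a=0$ this holds because $C^+(x)\neq\emptyset$. For $a\ge1$ it suffices to show
$$\binom{k+a}{k}>ak, \tag{1}$$
because $ak\ge3as$, and then $|C^+(x)|>3a$. For $a=1$, (1) reads $k+1>k$. When $a\ge1$ increases by one, the left side of (1) grows by
$$\binom{k+a+1}{k}-\binom{k+a}{k}=\binom{k+a}{k-1}\ge\binom{k+1}{k-1}=\binom{k+1}{2}\ge k,$$
and the right side grows by $k$. So (1) holds for all $a\ge1$.

In the same way $|C^-(x)|\ge3b+1$. The two sets are disjoint, so adding gives $3e+2$. $\square$

**The selection.** For $|x|\ge2k-1$, let $c(x)$ be the largest good color in $x$ if a good color exists. If $x$ is totally bad, let $c(x)$ be the largest color in $C^+(x)\cup C^-(x)$.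

Replacing $x$ by $-x$ exchanges the two sides and does not change which colors are good, so $c(-x)=c(x)$. Lemma 6 gives a chain $x_{2k-1}<\dots<x_n$ with $|x_i|=i$. We call the $d+2$ distinct colors $c_{2k-1},\dots,c_n$ the **labels**; $c_i$ has *level* $i$ and sign $\sigma_i$, and $c_i\in C^{\sigma_i}(x_i)$. In increasing order, the signs of the labels alternate.

**Lemma 8.** *If $|c_i-c_l|=1$ and $i<l$, then $x_l$ is totally bad.*

*Proof.* No integer lies strictly between $c_i$ and $c_l$, so the two labels are neighbors in increasing order, and $\sigma_i=-\sigma_l$. Since $c_i\in C^{\sigma_i}(x_i)\subseteq C^{-\sigma_l}(x_l)$, the color $c_l\in C^{\sigma_l}(x_l)$ is bad in $x_l$. By the selection rule a bad color is selected only if there is no good one. $\square$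

If no $x_i$ is totally bad, then by Lemma 8 the $d+2$ labels pairwise differ by at least 2, so $t\ge2d+3$ and we are done. **From now on, some $x_i$ is totally bad.**

*Example, continued.* In the coloring above, the chain
$$(0,0,+,0,0)<(0,-,+,0,0)<(+,-,+,0,0)<(+,-,+,-,0)<(+,-,+,-,+)$$
gives in Lemma 6 the values $+1,-2,+(2+1),-(2+2),+(2+4)$, which alternate. The labels are $c_3=1$ with sign $+$, $c_4=2$ with sign $-$, and $c_5=4$ with sign $+$. There is one adjacency, $c_3$ and $c_4$, and indeed $x_4$ is totally bad. So totally bad vectors do occur in optimal colorings, and the remaining task is to count what they cost.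

## 7. The last totally bad vector

Adjacencies lose room. Lemma 7 says that a totally bad vector carries many colors, and these take up room. We compare the two at a single vector.

Let $m$ be the largest level such that $x_m$ is totally bad. By Lemma 7, $m=2k+e$ with $e\ge0$. Put
$$C:=C^+(x_m)\cup C^-(x_m),\qquad |C|\ge3e+2 .$$
Each element of $C$ carries the sign of the side it belongs to.

Labels of levels $2k-1,\dots,m$ are called *lower*; there are $e+2$ of them. Since $c_i\in C^{\sigma_i}(x_i)\subseteq C^{\sigma_i}(x_m)$ for $i\le m$, all lower labels lie in $C$, and their signs $\sigma_i$ agree with the signs in $C$. Labels of levels above $m$ are called *upper*; there are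
$$g:=n-m=d-e$$
of them. By the choice of $m$, for $l>m$ the vector $x_l$ is not totally bad, so $c_l$ is good in $x_l$.

**Lemma 9.**

(i) *No upper label lies in $C$.*

(ii) *An upper label differs from every other label by at least 2.*

(iii) *If an upper label $c_l$ differs by 1 from some $c'\in C$, then $c'$ has the sign $\sigma_l$.*

*Proof.* (i) Every color of $C$ is bad in $x_m$, hence bad in $x_l$ for every $l>m$, whereas $c_l$ is good in $x_l$.

(ii) If an upper label differed by 1 from another label, then by Lemma 8 the vector at the larger of the two levels would be totally bad. That level is larger than $m$, which contradicts the choice of $m$.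

(iii) Otherwise $c'\in C^{-\sigma_l}(x_m)\subseteq C^{-\sigma_l}(x_l)$, and $c_l\in C^{\sigma_l}(x_l)$ would be bad in $x_l$. $\square$

Note the strength of (iii): it restricts an upper label next to *any* color of $C$, whether this color is a label or not.

Now regard the integers as cells in a row. Let $I_1,\dots,I_r$ be the maximal intervals of consecutive integers contained in $C$; we call them *components*. Since $C\neq\emptyset$, $r\ge1$. For a component $I$ let $h_I$ be the number of lower labels in $I$, so that
$$\sum_I h_I=e+2. \tag{2}$$
Call the left end of $I$ *blocked* if $\min I-1$ is not an upper label, and the right end *blocked* if $\max I+1$ is not an upper label. Let $D_I\in\{0,1,2\}$ be the number of blocked ends of $I$. Put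
$$S:=\sum_I\bigl(|I|-1+D_I\bigr)=|C|-r+\sum_I D_I .\tag{3}$$

*Example, continued.* Here $m=4$, $e=0$, $C=\{1,2\}$ with signs $+,-$. There is one component $I=\{1,2\}$, both elements are lower labels, so $h_I=2$, and the only upper label is $4$. Neither $0$ nor $3$ is an upper label, so both ends are blocked, $D_I=2$, and $S=2-1+2=3$.

## 8. Counting cells

We bound $S$ from below in two ways, then bound $t$ from below in terms of $S$.

**Step 1: alternation gives a bound for each component.** *For every component $I$,*
$$|I|-1+D_I\ge h_I+1. \tag{4}$$

*Proof.* Add to $I$ the cells just beyond its unblocked ends. These are upper labels, $2-D_I$ in number. Every cell of the extended interval now has a sign: a cell of $I$ has its sign in $C$, and an added cell $c_l$ has the sign $\sigma_l$. By Lemma 9(iii), each added cell has the same sign as the end of $I$ that it touches.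

A *run* of a sign word is a maximal block of equal signs; for instance $+{+}{-}{+}$ has three runs. Adding to the end of a word a sign equal to the one it touches does not change the number of runs. So the sign word on the extended interval has as many runs as the word on $I$; let $\rho$ be this number. Clearly $\rho\le|I|$.

By Lemma 9(i), the labels in $I$ are exactly its $h_I$ lower labels. So the extended interval contains exactly $h_I+2-D_I$ labels. Being all the labels in an interval, they are consecutive in the sorted list of labels, so their signs alternate. Two of them that are neighbors in this list cannot lie in the same run, so all of them lie in different runs. Therefore $h_I+2-D_I\le\rho\le|I|$, which is (4). $\square$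

**Step 2: the largest element of $C$ blocks an end.** *We have*
$$\sum_I D_I\ge1. \tag{5}$$

*Proof.* The vector $x_m$ is totally bad, so the selection rule gives $c_m=\max C$. If $\max C+1$ were an upper label, it would differ by 1 from the label $c_m$, contradicting Lemma 9(ii). So the right end of the last component is blocked. $\square$

This is the reason for the second half of the selection rule.

**Step 3: the gaps between components must have room for the upper labels.** *We have*
$$t\ge2g-1+S. \tag{6}$$

*Proof.* The set $[t]\setminus C$ consists of $r+1$ gaps: $r-1$ nonempty inner gaps between successive components, and two outer gaps, possibly empty. For a gap $J$ let $u_J$ be the number of upper labels in $J$, and $b_J$ the number of blocked component ends that face $J$. Two ends face an inner gap, one end faces an outer gap. We claim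
$$|J|\ge2u_J-1+b_J. \tag{7}$$

If $u_J\ge1$, then by Lemma 9(ii) the stretch of cells from the first to the last upper label in $J$ contains at least $2u_J-1$ cells. If the component end to the left of $J$ exists and is blocked, the cell of $J$ next to it is not an upper label, so at least one cell of $J$ lies before the first upper label. On the right side, a blocked end likewise forces a cell after the last upper label. These forced cells are distinct from each other and outside the stretch, so (7) holds.

If $u_J=0$, then all ends facing $J$ are blocked. For an inner gap, $b_J=2$ and $|J|\ge1=-1+2$. For an outer gap, $b_J=1$ and $|J|\ge0=-1+1$. So (7) holds again.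

Every component end faces exactly one gap, so $\sum_Jb_J=\sum_ID_I$. By Lemma 9(i), all upper labels lie in gaps, so $\sum_Ju_J=g$. Summing (7) over the $r+1$ gaps gives
$$t-|C|\ge2g-(r+1)+\sum_ID_I ,$$
and by (3) this is $t\ge2g-1+S$. $\square$

**Step 4: the two bounds on $S$ together.** We show $S\ge2e+3$ by playing few components against many. Summing (4) over all components and using (2),
$$S\ge\sum_I(h_I+1)=e+2+r. \tag{8}$$
By (3), (5) and Lemma 7,
$$S\ge|C|-r+1\ge3e+3-r. \tag{9}$$
If $r\ge e+1$, then (8) gives $S\ge2e+3$. If $r\le e$, then (9) gives $S\ge2e+3$. With (6) and $g=d-e$,
$$t\ge2(d-e)-1+(2e+3)=2d+2=2n-4k+2 .$$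

Together with Proposition 4 this proves **Theorem 2(a)**. Theorem 2(a) with $s=1$ is **Theorem 1** for $k\ge3$; Propositions 4 and 5 give it for $k=2$. $\blacksquare$

In the running example, (6) reads $t\ge2\cdot1-1+3=4$, with equality.

*Remark (why $k=2$ is treated separately).* For $s=1$, $k=2$, the bound $|C^+(x)|\ge\binom{2+a}{2}$ gives for $a=1$ only $3$, not $3a+1=4$. For $e=1$ the proof of Lemma 7 then yields only $|C|\ge3+1=4$ in place of $5$. With $r=1$, both (8) and the first inequality of (9) yield only $S\ge4$ where $2e+3=5$ is needed, and the count ends at $t\ge2d+1$, one short.

## 9. Three consecutive numbers on $[2k+1]$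

Finally, we show that the formula fails when $s\ge k$: if a vertex may have $k$ neighbors of each consecutive color, one number can be saved.

*Proof of Theorem 2(b).* Let $s\ge k\ge1$ and $n\ge2k+1$. Color $A\subseteq[2k+1]$ by $1$ if $1\in A$; by $2$ if $1\notin A$ and $2\in A$; by $3$ if $1,2\notin A$. If $j=\max A>2k+1$, use color $3+2(j-2k-1)$. The largest number used is at most $3+2(n-2k-1)=2n-4k+1$.

The coloring is proper: color 3 consists of $k$-subsets of the $(2k-1)$-set $\{3,\dots,2k+1\}$, any two of which meet, and every other class has a common element.

The numbers in use are among $1,2,3,5,7,\dots$, so the only consecutive pairs are $(1,2)$ and $(2,3)$, and both live inside $\mathrm{KG}(2k+1,k)$. There, the neighbors of $A$ are the $k$-subsets of the $(k+1)$-set $[2k+1]\setminus A$.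

* A vertex $A$ of color 1 has at most $k$ neighbors of color 2. There are none if $2\in A$. Otherwise they are the neighbors containing 2, and there are $k$ of these.
* A vertex of color 2 has exactly $k$ neighbors of color 1, namely those containing 1. It has exactly one neighbor avoiding 1, so at most one of color 3.
* A vertex $A$ of color 3 has exactly one neighbor of color 2: its complement contains 1 and 2, and the neighbor must omit 1.

All these numbers are at most $k\le s$, so the coloring is $s$-admissible. $\blacksquare$

For $n=5$, $k=2$ this is the example of Section 2.

*Proof of Corollary 3.* For $k\ge2$ the formula for $\chi_s$ is Theorem 1. For $k=1$, $\mathrm{KG}(n,1)=K_n$ and $\chi_s(K_n)=n$, as seen in Section 1. This equals $2n-4+2=2n-2$ only for $n=2$.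

For the second statement, fix $k$. If $1\le s\le\lfloor k/3\rfloor$, then $k\ge3s$, and the formula holds for all $n\ge2k$ by Theorem 2(a). If $s\ge k$, it fails for every $n\ge2k+1$ by Theorem 2(b). So the largest $s$ for which it holds for all $n\ge2k$ is at least $\lfloor k/3\rfloor$ and at most $k-1$. $\blacksquare$
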